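\title{Counterexamples to the Arnold Conjecture on hyperbolic hypersurfaces in projective space}

\begin{abstract}
A closed hypersurface $B\subset\mathbb{RP}^n$ whose second quadratic form has signature $(k,l)$ at every point looks locally like a quadric. The Arnold Conjecture asserts that the domain bounded by $B$ contains a projective subspace of dimension $l$ and misses one of dimension $k$, and moreover that these subspaces can be chosen so that every line joining them meets $B$ exactly twice. We show that the first assertion fails for all $k,l\ge2$, that the second fails for all $k,l\ge1$, and that both hold when $kl=0$. The counterexamples to the first assertion come from functions of two vector variables that are convex and homogeneous in each variable and have no bilinear minorant. The counterexamples to the second come from the Hopf fibration. The first assertion for $\min(k,l)=1$ is not decided here.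
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$ and let $k,l\ge0$ be integers with $k+l=n-1$. \emph{Affine coordinates} near a point of $\mathbb{RP}^n$ are affine coordinates on the complement of some hyperplane that misses the point. The symbol $O(3)$ denotes a smooth function that vanishes at the origin together with its first and second derivatives.

\begin{definition}\label{def:hyp}
A smooth hypersurface $B\subset\mathbb{RP}^n$ is \emph{$(k,l)$-hyperbolic}, or \emph{of type $(k,l)$}, if its second quadratic form has signature $(k,l)$ at every point; that is, if each point of $B$ is the origin of affine coordinates $(\alpha,\beta,\zeta)\in\mathbb R^k\times\mathbb R^l\times\mathbb R$ in which $B$ is locally a graph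
\begin{equation}\label{eq:normal}
\zeta=\gamma(\alpha,\beta),\qquad \gamma(\alpha,\beta)=|\alpha|^2-|\beta|^2+O(3).
\end{equation}
Let $B$ be, in addition, closed (compact, without boundary) and connected, and let $\mathbb{RP}^n\setminus B$ have two components. A \emph{domain bounded by $B$} is the closure $U$ of a component such that each point of $B$ has coordinates as in \eqref{eq:normal} in which $U$ is locally the set $\zeta\ge\gamma(\alpha,\beta)$.
\end{definition}

The convention on the side fixes which dimension goes with which side. In the coordinates \eqref{eq:normal}, the points $(0,\beta,0)$ with small $\beta$ satisfy $0\ge-|\beta|^2+O(3)$ and lie in $U$, while the points $(\alpha,0,0)$ with small $\alpha\ne0$ lie outside $U$. So at each boundary point $U$ contains a small flat disc of dimension $l$, and its complement contains a small punctured flat disc of dimension $k$. One may ask whether these local discs have global counterparts, namely whole projective subspaces. In two basic cases they do.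

\emph{Quadrics.} Let $Q$ be a nondegenerate quadratic form on $\mathbb R^{n+1}$ of signature $(k+1,l+1)$. The quadric $\{Q=0\}$ has type $(k,l)$ and $\{Q\le0\}$ is the domain it bounds (Example~\ref{ex:quadric}). If $Q$ is negative definite on a subspace $W_+$ of dimension $l+1$ and positive definite on a subspace $W_-$ of dimension $k+1$, then $L_+=P(W_+)$ lies in the domain and $L_-=P(W_-)$ misses it. On a $2$-plane spanned by a vector of $W_+$ and a vector of $W_-$ the form $Q$ takes both signs, so it has exactly two isotropic lines. Hence every projective line joining $L_+$ to $L_-$ meets the quadric in exactly two points.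

\emph{Convex hypersurfaces.} For $l=0$ the hypersurface is locally the graph of a convex function, and the following fact is known.

\begin{proposition}[known fact]\label{prop:known}
A locally convex connected hypersurface in $\mathbb{RP}^n$ is the boundary of a domain, namely its locally convex side, and this domain does not intersect some hyperplane.
\end{proposition}

We use this fact without proof, for closed hypersurfaces of type $(n-1,0)$, and only in the proof of Theorem~\ref{thm:C}. Here the subspace outside the domain is a hyperplane and the subspace inside is a point.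

The two cases suggest a common generalization. We take its statement from Khovanskii and Novikov \cite{KN}.

\medskip
\noindent\textbf{Arnold Conjecture.} \emph{Let $U\subset\mathbb{RP}^n$ be a domain bounded by a closed connected smooth $(k,l)$-hyperbolic hypersurface $B$.}
\begin{itemize}
\item[]\textbf{Part 1.} \emph{There are a projective subspace $L_-$ of dimension $k$ that does not meet $U$ and a projective subspace $L_+$ of dimension $l$ contained in $U$.}
\item[]\textbf{Part 2.} \emph{Such $L_-$ and $L_+$ can be chosen so that every projective line joining a point of $L_+$ to a point of $L_-$ meets $B$ in exactly two points.}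
\end{itemize}
\medskip

If $L_\pm=P(W_\pm)$ are as in Part 1, they are disjoint and $\dim W_++\dim W_-=n+1$, so $\mathbb R^{n+1}=W_+\oplus W_-$. Each point outside $L_+\cup L_-$ therefore lies on exactly one line joining $L_+$ to $L_-$. Part 2 says that $B$ sits in this family of lines the way a quadric does. We prove that both parts are false in general.

\begin{theorem}\label{thm:A}
Let $k,l\ge2$, so that $n=k+l+1\ge5$. There is a closed connected smooth $(k,l)$-hyperbolic hypersurface $B\subset\mathbb{RP}^n$, separating $\mathbb{RP}^n$ into two components, whose domain $U$ contains no $l$-dimensional projective subspace. There is also such a hypersurface whose domain $U$ meets every $k$-dimensional projective subspace. In both examples $B$ is joined to a quadric by a smooth path of embedded $(k,l)$-hyperbolic hypersurfaces.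
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\min(k,l)=1$; the smallest case is $n=3$, $k=l=1$. There is a closed connected smooth $(k,l)$-hyperbolic hypersurface $B\subset\mathbb{RP}^n$, separating $\mathbb{RP}^n$ into two components, whose domain violates Part 2.
\end{theorem}

\begin{theorem}\label{thm:C}
If $kl=0$, then Parts 1 and 2 hold.
\end{theorem}

Part 2 presupposes the subspaces of Part 1, so Theorem~\ref{thm:A} refutes both parts for $k,l\ge2$. The three theorems together give the following.

\begin{corollary}\label{cor:summary}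
Part 2 holds for all hypersurfaces of type $(k,l)$ if and only if $kl=0$. Part 1 holds if $kl=0$ and fails for all $k,l\ge2$.
\end{corollary}

We do not decide Part 1 for $\min(k,l)=1$.

The proofs are given in order of increasing difficulty. Section~\ref{sec:prelim} contains three elementary tools and the convex case. Section~\ref{sec:hopf} proves Theorem~\ref{thm:B}: the Hopf map turns lines of $\mathbb{RP}^3$ into circles, and Part 2 becomes a visibility property along circular arcs that a thin S-shaped planar region does not have. The rest of the paper proves Theorem~\ref{thm:A}. Section~\ref{sec:sublinear} attaches a hyperbolic hypersurface to a function $h(x,y)$ that is convex and homogeneous in each variable, and shows that $L_+$ exists exactly when $h$ has a bilinear minorant. A linear relation among six rank-one tensors (Section~\ref{sec:six}) serves as the obstruction, and Section~\ref{sec:h} constructs a function $h$ for which the obstruction is present.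

\section{Three tools and the convex case}\label{sec:prelim}

The first tool exchanges the two sides of $B$.

\begin{lemma}\label{lem:swap}
Let $U$ be a domain bounded by a $(k,l)$-hyperbolic hypersurface $B$. Then $B$ is also $(l,k)$-hyperbolic, and $U'=\overline{\mathbb{RP}^n\setminus U}$ is a domain bounded by $B$ regarded as a hypersurface of type $(l,k)$. Moreover $\mathbb{RP}^n\setminus U=\operatorname{int}U'$ and $\mathbb{RP}^n\setminus U'=\operatorname{int}U$.
\end{lemma}

\begin{proof}
Let $V$ and $V'$ be the components of $\mathbb{RP}^n\setminus B$, with $U=\overline V$. Near a point of $B$ the set $U$ is $\{\zeta\ge\gamma\}$, so $U=V\cup B$, the set $V'$ is locally $\{\zeta<\gamma\}$, and $U'=V'\cup B$ is locally $\{-\zeta\ge-\gamma\}$ with $-\gamma=|\beta|^2-|\alpha|^2+O(3)$. No point of $B$ is interior to $U$ or to $U'$, so $\operatorname{int}U=V$ and $\operatorname{int}U'=V'$.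
\end{proof}

The second tool reads the type of a hypersurface from the Hessian of a homogeneous equation.

\begin{lemma}\label{lem:hessian}
Let $\Phi$ be smooth and positively homogeneous of degree $2$ on an open cone containing $P\in\mathbb R^{n+1}\setminus0$. Suppose that $\Phi(P)=0$ and that $H=D^2\Phi(P)$ is nondegenerate of signature $(k+1,l+1)$. Then there are affine coordinates centered at $[P]$ in which $\{\Phi=0\}$ is locally a graph \eqref{eq:normal} and $\{\Phi\le0\}$ is locally the set $\zeta\ge\gamma(\alpha,\beta)$.
\end{lemma}

\begin{proof}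
Euler's identity, applied to $d\Phi$ and to $\Phi$, gives $H(P,\cdot)=d\Phi(P)$ and $H(P,P)=2\Phi(P)=0$. Since $H$ is nondegenerate, there is $P''$ with $H(P,P'')=1$, and $P'=P''-\frac12H(P'',P'')P$ satisfies $H(P,P')=1$, $H(P',P')=0$. On the plane spanned by $P,P'$ the form $H$ has signature $(1,1)$, so on the $H$-orthogonal complement $E$ of this plane it has signature $(k,l)$. The points $P-\zeta P'+e$, with $\zeta\in\mathbb R$ and $e\in E$, form an affine chart. For $v=-\zeta P'+e$ we have $d\Phi(P)v=H(P,v)=-\zeta$ and $H(v,v)=H(e,e)$, so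
\[
\Phi(P-\zeta P'+e)=-\zeta+\tfrac12H(e,e)+O(3).
\]
By the implicit function theorem $\{\Phi\le0\}$ is locally $\{\zeta\ge\frac12H(e,e)+O(3)\}$, and a linear change of coordinates in $E$ gives \eqref{eq:normal}.
\end{proof}

\begin{example}\label{ex:quadric}
For a quadratic form $Q$ of signature $(k+1,l+1)$ the Hessian is constant of the same signature. By Lemma~\ref{lem:hessian}, $\{Q=0\}$ is smooth of type $(k,l)$, and $\{Q\le0\}$ lies on the side required in Definition~\ref{def:hyp}.
\end{example}

The third tool is a fact of general topology.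

\begin{lemma}\label{lem:conn}
If $p\colon M\to M'$ is a continuous open surjection with connected fibers and $M'$ is connected, then $M$ is connected.
\end{lemma}

\begin{proof}
If $M$ were a disjoint union of nonempty open sets $M_1,M_2$, each fiber would lie in one of them, and $p(M_1),p(M_2)$ would be disjoint nonempty open sets covering $M'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $l=0$ and $k=n-1$. Then $U$ is the locally convex side of $B$, and by Proposition~\ref{prop:known} it misses a hyperplane $L_-$, of dimension $k$. Let $L_+$ be a point of $\operatorname{int}U$. This gives Part 1.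

For Part 2 we show that $U$ is convex in the affine space $\mathbb A=\mathbb{RP}^n\setminus L_-$. The Tietze--Nakajima theorem states that a closed connected locally convex subset of $\mathbb R^n$ is convex; \emph{locally convex} means that each point of the set has a neighborhood whose intersection with the set is convex. The set $U$ is compact, and it is connected as the closure of a connected set. Local convexity at interior points is immediate. At a point of $B$ the function $\gamma(\alpha)=|\alpha|^2+O(3)$ is convex near $0$, so for a small box $N\subset\mathbb A$ in the coordinates \eqref{eq:normal} the set $U\cap N$ is convex in these coordinates. A segment of these coordinates that joins two points of $U\cap N$ lies in $N$, hence avoids $L_-$, and so it is also the segment joining the two points in $\mathbb A$. Thus $U$ is a compact convex subset of $\mathbb A$ with boundary $B$. A line through an interior point of a compact convex set meets the boundary in exactly two points, and $B\cap L_-=\emptyset$. This gives Part 2.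

Let $k=0$ and $l=n-1$. By Lemma~\ref{lem:swap}, $U'$ is a domain bounded by $B$ regarded as a hypersurface of type $(n-1,0)$, and the first case applies to it. The hyperplane that misses $U'$ lies in $\operatorname{int}U$ and serves as $L_+$. The chosen point of $\operatorname{int}U'=\mathbb{RP}^n\setminus U$ serves as $L_-$. The lines joining the two subspaces are the same as in the first case.
\end{proof}

\section{The Hopf map and the failure of Part 2}\label{sec:hopf}

\subsection{Tori in $\mathbb{RP}^3$}

Identify $\mathbb R^4$ with $\mathbb C^2$. The \emph{Hopf map} is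
\[
\Pi\colon\mathbb{RP}^3\to\mathbb{CP}^1=\mathbb C\cup\{\infty\},\qquad \Pi[z]=z_2/z_1 ,
\]
where $[z]$ is the real line through $z=(z_1,z_2)$; we also write $\Pi(z)$. The map $\Pi$ is a submersion, hence open, and its fibers are the projective lines $P(\mathbb Cz)$. By Lemma~\ref{lem:conn} the preimage of a connected set is connected. All other lines of $\mathbb{RP}^3$ project to circles.

\begin{lemma}\label{lem:mobius}
Let $z,z'\in\mathbb C^2\setminus0$ with $\Pi(z)\ne\Pi(z')$. Then the path $\tau\mapsto\Pi\big((1-\tau)z+\tau z'\big)$, $\tau\in[0,1]$, lies on a circle in $\mathbb C$ or on a straight line completed by $\infty$.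
\end{lemma}

\begin{proof}
The path is the restriction to $[0,1]$ of the map $\tau\mapsto\frac{(z_2'-z_2)\tau+z_2}{(z_1'-z_1)\tau+z_1}$, whose determinant $(z_2'-z_2)z_1-(z_1'-z_1)z_2=z_1z_2'-z_1'z_2$ is nonzero because $\Pi(z)\ne\Pi(z')$. It is therefore a M\"obius map, and a M\"obius map takes $\mathbb R\cup\{\infty\}$ onto a circle or a completed line.
\end{proof}

Our surfaces are preimages of plane curves under $\Pi$. To apply Lemma~\ref{lem:hessian} we lift a defining function of the curve to a homogeneous function on $\mathbb C^2$. Write $w=a+ib$, and let $\Gamma\colon\mathbb C\to\mathbb R$ be smooth, with $\Omega=\{\Gamma\ge0\}$, such that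
\begin{itemize}
\item[(H1)] $\Gamma(w)=-|w|^2$ for large $|w|$;
\item[(H2)] $\nabla\Gamma\ne0$ on $\{\Gamma=0\}$;
\item[(H3)] the sets $\{\Gamma>0\}$, $\{\Gamma=0\}$ and $\mathbb{CP}^1\setminus\Omega$ are nonempty and connected.
\end{itemize}
By (H1) and (H2), $\Omega$ is compact, $\operatorname{int}\Omega=\{\Gamma>0\}$, and $\partial\Omega=\{\Gamma=0\}$ is a smooth simple closed curve. Put
\[
F(z_1,z_2)=-|z_1|^2\,\Gamma(z_2/z_1)\quad(z_1\ne0),\qquad F(0,z_2)=|z_2|^2 .
\]
By (H1), $F=|z_2|^2$ near each point with $z_1=0$, $z_2\ne0$, so $F$ is smooth off the origin. It satisfies $F(cz)=|c|^2F(z)$ for $c\in\mathbb C$, and for $z\neq0$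
\begin{equation}\label{eq:signF}
F(z)\le0\iff\Pi(z)\in\Omega,\qquad F(z)<0\iff\Pi(z)\in\operatorname{int}\Omega .
\end{equation}
The sign of $F$ at a point of $\mathbb{RP}^3$ is well defined. The model is the round disc: if $\Gamma=1-|w|^2$ near $\Omega$, then $F=|z_2|^2-|z_1|^2$ near $\{F\le0\}$, and $\{F=0\}$ is a quadric of type $(1,1)$.

\begin{lemma}\label{lem:HessF}
Let $z\ne0$ and $w_0=\Pi(z)\in\Omega$. The Hessian $D^2F(z)$ has signature $(2,2)$ in each of the following cases:
\begin{itemize}
\item[(i)] $w_0\in\partial\Omega$;
\item[(ii)] $w_0\in\operatorname{int}\Omega$ and the quadratic form $-\frac12D^2\Gamma+\frac{|\nabla\Gamma|^2}{4\Gamma}I$ on $\mathbb R^2$ is positive definite at $w_0$.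
\end{itemize}
\end{lemma}

\begin{proof}
Differentiating $F(cz)=|c|^2F(z)$ twice shows that the Hessians at $z$ and at $cz$ have the same signature, so we may take $z=(1,w_0)$. Let $\Gamma$ and its derivatives be evaluated at $w_0$, and let $\nu=\Gamma_a+i\Gamma_b$, so that $d\Gamma(\eta)=\operatorname{Re}(\bar\nu\eta)$ and $|\nu|=|\nabla\Gamma|$. For an increment $(\mu,\mu')\in\mathbb C^2$ put $\eta=\mu'-w_0\mu$; then $(\mu,\eta)$ are linear coordinates on $\mathbb C^2$, and
\[
\frac{w_0+\mu'}{1+\mu}=w_0+\frac{\eta}{1+\mu}=w_0+\eta-\eta\mu+O(3).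
\]
The second-order part of $-F(1+\mu,w_0+\mu')=(1+2\operatorname{Re}\mu+|\mu|^2)\,\Gamma(w_0+\eta-\eta\mu+O(3))$ is
\[
\Gamma|\mu|^2+2\operatorname{Re}\mu\,\operatorname{Re}(\bar\nu\eta)-\operatorname{Re}(\bar\nu\eta\mu)+\tfrac12D^2\Gamma(\eta,\eta).
\]
Since $2\operatorname{Re}\mu\operatorname{Re}(\bar\nu\eta)=\operatorname{Re}\big((\mu+\bar\mu)\bar\nu\eta\big)$, we obtain
\begin{equation}\label{eq:HessF}
\tfrac12D^2F=-\Gamma|\mu|^2-\operatorname{Re}(\bar\nu\eta\bar\mu)-\tfrac12D^2\Gamma(\eta,\eta).
\end{equation}
In case (i), $\Gamma=0$ and $\nu\ne0$. The form \eqref{eq:HessF} vanishes on the real $2$-plane $\{\eta=0\}$, and its mixed term is a nondegenerate pairing between $\mu$ and $\eta$. Its matrix has a zero diagonal block and invertible off-diagonal blocks, so it is nondegenerate, and a nondegenerate form on $\mathbb R^4$ with an isotropic $2$-plane has signature $(2,2)$. In case (ii), completing the square turns \eqref{eq:HessF} into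
\[
-\Gamma\Big|\mu+\frac{\bar\nu\eta}{2\Gamma}\Big|^2+\Big(\frac{|\nu|^2}{4\Gamma}|\eta|^2-\tfrac12D^2\Gamma(\eta,\eta)\Big),
\]
a negative definite form in $\mu+\bar\nu\eta/(2\Gamma)$ plus a positive definite form in $\eta$.
\end{proof}

Case (i) puts no condition on the shape of the curve $\partial\Omega$. This freedom is the source of the counterexample. Call $w_0\in\Omega$ an \emph{arc center} of $\Omega$ if every $w_1\in\operatorname{int}\Omega$, $w_1\ne w_0$, is joined to $w_0$ by a path in $\Omega$ that lies on one circle or on one straight line.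

\begin{proposition}\label{prop:torus}
Under \textup{(H1)--(H3)} the surface $B_0=\{F=0\}\subset\mathbb{RP}^3$ is closed, connected, smooth and $(1,1)$-hyperbolic, its complement has the two components $\{F<0\}$ and $\{F>0\}$, and both $\{F\le0\}$ and $\{F\ge0\}$ are domains bounded by it. If Part 2 holds for one of these domains, then $\Omega$ has an arc center.
\end{proposition}

\begin{proof}
By \eqref{eq:signF} the sets $\{F<0\}$, $B_0$, $\{F>0\}$ are the preimages of the three sets in (H3), so they are nonempty and connected. Lemmas~\ref{lem:HessF}(i) and \ref{lem:hessian} show that $B_0$ is smooth of type $(1,1)$ with domain $\{F\le0\}$, and Lemma~\ref{lem:swap} gives the other domain.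

Let $L_\pm$ be lines as in Part 2. If the domain is $\{F\le0\}$, take $P_0\in L_+$ and $L=L_-$; if it is $\{F\ge0\}$, take $P_0\in L_-$ and $L=L_+$. In both cases $F(P_0)\le0$, $P_0\notin L$, and every line joining $P_0$ to a point of $L$ meets $B_0$ in exactly two points. We show that $w_0=\Pi(P_0)\in\Omega$ is an arc center.

Let $w_1\in\operatorname{int}\Omega$, $w_1\ne w_0$. The plane spanned by $P_0$ and $L$ meets the line $\Pi^{-1}(w_1)$ in a point $P_1$, with $F(P_1)<0$ and $P_1\neq P_0$. The line $\ell=P_0P_1$ lies in this plane, so it meets $L$, and therefore it meets $B_0$ in exactly two points. These cut $\ell$ into two open arcs $I_1\ni P_1$ and $I_2$, on each of which $F$ has a constant nonzero sign; on $I_1$ the sign is negative. Either $P_0\in\overline{I_1}$, or $P_0\in I_2$, in which case $F<0$ on $I_2$ as well and $F\le0$ on all of $\ell$. In both cases one of the two segments of $\ell$ from $P_0$ to $P_1$ lies in $\{F\le0\}$. For a suitable choice of the signs of lifts $z,z'$ of $P_0,P_1$ this segment is $[(1-\tau)z+\tau z']$, $\tau\in[0,1]$. Its image under $\Pi$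 is a path in $\Omega$ from $w_0$ to $w_1$, by \eqref{eq:signF}, and it lies on a circle or a line by Lemma~\ref{lem:mobius}.
\end{proof}

To prove Theorem~\ref{thm:B} for $n=3$ it now suffices to find a region $\Omega$ without an arc center. For $n>3$ we will need the Hessian of $F$ at points over the interior of $\Omega$ too, so we choose $\Omega$ together with a defining function that satisfies condition (ii) of Lemma~\ref{lem:HessF}.

\subsection{A thin region without an arc center}

A thin neighborhood of a curve that contains no arc of a circle or line has no room for long circular arcs. We take the cubic $b=f(a)$, $f(a)=a^3/4$. For $0<\varepsilon\le1$ put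
\[
c=b-f(a),\qquad\Gamma_0(w)=\varepsilon^2(1-a^2)-c^2,\qquad\Omega_\varepsilon=\{\Gamma_0\ge0\};
\]
see Figure~\ref{fig:omega}. The map $(a,b)\mapsto(a,c)$ is a diffeomorphism of the plane that takes $\Omega_\varepsilon$ to a solid ellipse. Hence $\{\Gamma_0>0\}$, $\{\Gamma_0=0\}$ and $\mathbb{CP}^1\setminus\Omega_\varepsilon$ are nonempty and connected. On $\{\Gamma_0=0\}$ the gradient is nonzero: $\partial_b\Gamma_0=-2c$, and if $c=0$ then $a=\pm1$ and $\partial_a\Gamma_0=\mp2\varepsilon^2$. To achieve (H1), let $\lambda\colon\mathbb C\to[0,1]$ be smooth, compactly supported and equal to $1$ near $\Omega_\varepsilon$, and put $\Gamma=\lambda\Gamma_0-(1-\lambda)|w|^2$. Off $\Omega_\varepsilon$ both $\Gamma_0$ and $-|w|^2$ are negative, because $0\in\Omega_\varepsilon$. So $\{\Gamma\ge0\}=\Omega_\varepsilon$, $\Gamma=\Gamma_0$ near $\Omega_\varepsilon$, and (H1)--(H3) hold.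

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4]
\filldraw[fill=gray!25,thick,domain=0:360,samples=121,smooth]
  plot ({cos(\x)},{0.25*cos(\x)*cos(\x)*cos(\x)+0.06*sin(\x)});
\draw[->,gray] (-1.15,0)--(1.2,0) node[right,black]{$a$};
\draw[->,gray] (0,-0.33)--(0,0.36) node[above,black]{$b$};
\draw[dashed,domain=-1:1,samples=41,smooth] plot ({\x},{0.25*(\x)*(\x)*(\x)});
\end{tikzpicture}
\caption{The region $\Omega_\varepsilon=\{(b-a^3/4)^2\le\varepsilon^2(1-a^2)\}$ for $\varepsilon=0.06$. As $\varepsilon\to0$ it shrinks to the arc $|a|\le1$ of the cubic $b=a^3/4$ (dashed), no subarc of which lies on a circle or a line.}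
\label{fig:omega}
\end{figure}

\begin{lemma}\label{lem:nocenter}
For all sufficiently small $\varepsilon$ the region $\Omega_\varepsilon$ has no arc center.
\end{lemma}

\begin{proof}
Suppose that $\Omega_{\varepsilon_j}$ has an arc center $w_0^{(j)}$ for some sequence $\varepsilon_j\to0$. We have $\Omega_\varepsilon\subset\{|a|\le1,\ |b-f(a)|\le\varepsilon\}$, and $a+if(a)\in\operatorname{int}\Omega_\varepsilon$ for $|a|<1$. After passing to a subsequence, $w_0^{(j)}\to a_0+if(a_0)$ with $|a_0|\le1$. Fix $w_1=a_1+if(a_1)$ with $|a_1|<1$, $a_1\ne a_0$. For large $j$ we have $w_0^{(j)}\ne w_1$, and there is a path in $\Omega_{\varepsilon_j}$ from $w_0^{(j)}$ to $w_1$ on which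
\[
A_j(a^2+b^2)+A'_ja+A''_jb+A'''_j=0,\qquad|A_j|+|A'_j|+|A''_j|+|A'''_j|=1 .
\]
Pass to a subsequence along which the coefficients converge to $A,A',A'',A'''$. Let $a_*$ lie strictly between $a_0$ and $a_1$. For large $j$ the path contains a point $a_*+ib_j$, by the intermediate value theorem, and $|b_j-f(a_*)|\le\varepsilon_j$. In the limit,
\[
A\Big(a_*^2+\frac{a_*^6}{16}\Big)+A'a_*+A''\frac{a_*^3}{4}+A'''=0
\]
for all $a_*$ in an open interval. A polynomial that vanishes on an interval is zero, so all four coefficients vanish, although their absolute values add up to $1$.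
\end{proof}

\begin{lemma}\label{lem:posdef}
At every point of $\operatorname{int}\Omega_\varepsilon$ the form $-\frac12D^2\Gamma+\frac{|\nabla\Gamma|^2}{4\Gamma}I$ is positive definite.
\end{lemma}

\begin{proof}
From $c_a=-f'$, $c_b=1$, $c_{aa}=-f''$ we get
\[
-\tfrac12D^2\Gamma=\begin{pmatrix}\varepsilon^2+f'^2-cf''&-f'\\-f'&1\end{pmatrix}.
\]
Since $0<\Gamma\le\varepsilon^2$ and $\Gamma_b=-2c$, we have $|\nabla\Gamma|^2/(4\Gamma)\ge c^2/\varepsilon^2$. So the form is at least
\[
\begin{pmatrix}f'^2&-f'\\-f'&1\end{pmatrix}+\begin{pmatrix}\varepsilon^2-cf''+c^2/\varepsilon^2&0\\0&c^2/\varepsilon^2\end{pmatrix}.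
\]
The upper left entry of the second matrix is positive. It equals $\varepsilon^2$ if $c=0$; if $c\ne0$, then $|f''|=\frac32|a|\le\frac32$ gives $|cf''|<2|c|\le\varepsilon^2+c^2/\varepsilon^2$. Both matrices are positive semidefinite. A null vector $(\eta_1,\eta_2)$ of their sum is null for each, so $\eta_1=0$ and $f'\eta_1-\eta_2=0$, and the vector is zero.
\end{proof}

The function $f$ enters in two ways: the bound $|f''|<2$ on $[-1,1]$ is used in Lemma~\ref{lem:posdef}, and the absence of circular and straight arcs in the graph is used in Lemma~\ref{lem:nocenter}. For $f=0$ the region is an ellipse, and each of its points is an arc center.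

\subsection{Adding squares}

Let $F$ be built from the function $\Gamma$ of the previous subsection. For $m\ge0$ define on $\mathbb R^4\oplus\mathbb R^m$
\[
\Phi_m(z,s)=F(z)+|s|^2,\qquad B_m=\{\Phi_m=0\}\subset\mathbb{RP}^{3+m}.
\]
For $m\ge1$ a point of $B_m$ with $s\ne0$ has $F(z)<0$, so it lies over the interior of $\Omega_\varepsilon$. This is where Lemma~\ref{lem:posdef} is needed.

\begin{proposition}\label{prop:susp}
The hypersurface $B_m$ is closed, connected and smooth, and its complement has the two components $\{\Phi_m<0\}$ and $\{\Phi_m>0\}$. It has type $(1+m,1)$ with domain $\{\Phi_m\le0\}$, and type $(1,1+m)$ with domain $\{\Phi_m\ge0\}$. If Part 2 holds for one of these domains, then $\Omega_\varepsilon$ has an arc center.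
\end{proposition}

\begin{proof}
The case $m=0$ is Proposition~\ref{prop:torus}, so let $m\ge1$. If $(z,s)\ne0$ and $\Phi_m(z,s)\le0$, then $z\ne0$ and $F(z)\le\Phi_m(z,s)\le0$. By Lemmas~\ref{lem:HessF} and \ref{lem:posdef}, $D^2\Phi_m$ has signature $(2+m,2)$ at such a point. Once the three sets are shown to be connected, Lemmas~\ref{lem:hessian} and \ref{lem:swap} give the types and the domains.

Regard $\mathbb{RP}^3$ as the subspace $\{s=0\}$. A point $[z:s]$ of $\{\Phi_m<0\}$ is joined inside this set, by $[z:\tau s]$, $\tau\in[0,1]$, to the connected set $\{F<0\}\subset\mathbb{RP}^3$. A point of the open set $\{\Phi_m>0\}$ can be moved inside it to a point $[z:s]$ with $s\ne0$, and then along $[z:\tau s]$, $\tau\in[1,\infty]$, on which $\Phi_m$ stays positive, to the connected set $\{z=0\}\cong\mathbb{RP}^{m-1}$. The points of $B_m$ with $s=0$ form the connected set $B_0$. Let $[z:s]\in B_m$ with $s\ne0$, so that $z=z_1(1,w)$ with $w\in\operatorname{int}\Omega_\varepsilon$. Let $w(\tau)$, $\tau\in[0,1]$, run along a ray from $w$ to its first point on $\partial\Omega_\varepsilon$,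 and put $z(\tau)=z_1(1,w(\tau))$. The path $\big[z(\tau):\sqrt{-F(z(\tau))}\,s/|s|\big]$ lies in $B_m$, starts at $[z:s]$ and ends in $B_0$.

Let $L_\pm$ be as in Part 2, and choose $P_0$ and $L$ as in the proof of Proposition~\ref{prop:torus}: $P_0\in L_+$, $L=L_-$ for the domain $\{\Phi_m\le0\}$, and $P_0\in L_-$, $L=L_+$ for the domain $\{\Phi_m\ge0\}$. In both cases $\dim L=m+1$, $\Phi_m(P_0)\le0$ and $P_0\notin L$. Write $P_0=[z:s]$; then $z\ne0$ and $w_0=\Pi(z)\in\Omega_\varepsilon$. Let $w_1\in\operatorname{int}\Omega_\varepsilon$, $w_1\neq w_0$. The span of $P_0$ and $L$ is a hyperplane of $\mathbb{RP}^{3+m}$, so it meets the line $\Pi^{-1}(w_1)\subset\mathbb{RP}^3$ in a point $P_1=[z':0]$, with $\Phi_m(P_1)=F(z')<0$ and $P_1\ne P_0$. The line $P_0P_1$ lies in this hyperplane, of which $L$ is a hyperplane, so it meets $L$, and hence meets $B_m$ in exactly two points. The argument with the arcs $I_1,I_2$ applies verbatim to $\Phi_m$ and gives a segment $[(1-\tau)z+\tau z':(1-\tau)s]$, $\tau\in[0,1]$, in $\{\Phi_m\le0\}$, for suitable signs of the lifts. Along it the first component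 is nonzero and $F\le\Phi_m\le0$. So $\tau\mapsto\Pi((1-\tau)z+\tau z')$ is a path in $\Omega_\varepsilon$ from $w_0$ to $w_1$, and it lies on a circle or a line by Lemma~\ref{lem:mobius}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Every $(k,l)$ with $\min(k,l)=1$ has the form $(1+m,1)$ or $(1,1+m)$ with $m\ge0$. Take $\varepsilon$ as in Lemma~\ref{lem:nocenter} and apply Proposition~\ref{prop:susp}.
\end{proof}

\begin{remark}
Part 1 holds for these examples. The function $\Phi_m$ is negative on a line $\Pi^{-1}(w)\subset\mathbb{RP}^3$ with $w\in\operatorname{int}\Omega_\varepsilon$, and $\Phi_m=|z_2|^2+|s|^2$ is positive on the $(m+1)$-dimensional projective subspace $\{z_1=0\}$.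
\end{remark}

\section{Hypersurfaces from separately sublinear functions}\label{sec:sublinear}

From now on $k,l\ge1$, $X=\mathbb R^p$, $Y=\mathbb R^q$ with $p=l+1$, $q=k+1$, and $\mathbb{RP}^n=P(X\oplus Y)$. The unit spheres of $X$ and $Y$ are $S^l$ and $S^k$. \emph{$1$-homogeneous} means positively homogeneous of degree $1$, and \emph{sublinear} means convex and $1$-homogeneous.

The domain $\{|z|\le|x|\}$ of the standard quadric consists of the points $[x:z]$ with $z$ in a ball that depends on $x$. We replace the balls by convex bodies $E_x\subset Y$ and describe them by their support functions $h(x,\cdot)$. We recall the facts needed. Let $f\colon\mathbb R^q\to\mathbb R$ be sublinear and $E=\{z:\langle z,y\rangle\le f(y)\text{ for all }y\}$.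
\begin{itemize}
\item[(S1)] $E$ is nonempty, compact and convex, and $f(y)=\max_{z\in E}\langle z,y\rangle$.
\item[(S2)] If $f$ is differentiable at $y\ne0$, the maximum is attained only at $z=\nabla f(y)$.
\item[(S3)] $\operatorname{int}E=\{z:\langle z,y\rangle<f(y)\text{ for all }|y|=1\}$; so $z\in E$ is a boundary point exactly when $\langle z,y\rangle=f(y)$ for some unit vector $y$.
\end{itemize}
We also use two remarks on a function $f$ on $\mathbb R^q$, $q\ge2$, that is $C^2$ off the origin.
\begin{itemize}
\item[(S4)] If $f$ is $1$-homogeneous, then $D^2f(y)y=0$ by Euler's identity. So $D^2f(y)(v,v)=D^2f(y)(v^\perp,v^\perp)$, where $v^\perp$ is the component of $v$ orthogonal to $y$.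
\item[(S5)] If $f$ is continuous on $\mathbb R^q$ and $D^2f\ge0$ off the origin, then $f$ is convex: it is convex on segments that miss $0$, and since $q\ge2$ every segment is a limit of such segments.
\end{itemize}

\begin{proposition}\label{prop:hyp}
Let $h\colon(X\setminus0)\times(Y\setminus0)\to\mathbb R$ be smooth and $1$-homogeneous in each variable, with $h(-x,-y)=h(x,y)$, $D_x^2h(x,y)>0$ on $x^\perp$ and $D_y^2h(x,y)>0$ on $y^\perp$. Put
\[
E_x=\{z\in Y:\langle z,y\rangle\le h(x,y)\text{ for all }y\ne0\},\qquad U=\{[x:z]:x\ne0,\ z\in E_x\}.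
\]
Then $B=\partial U$ is a closed connected smooth $(k,l)$-hyperbolic hypersurface, it is the image of $S^l\times S^k$ under $(x,y)\mapsto[x:\nabla_yh(x,y)]$, it separates $\mathbb{RP}^n$ into two components, and $U$ is a domain bounded by $B$. The domain $U$ contains an $l$-dimensional projective subspace if and only if there is a bilinear form $b$ on $X\times Y$ with $b\le h$.
\end{proposition}

For $h=|x||y|$ the set $E_x$ is the ball of radius $|x|$ and $B$ is the quadric $|z|^2-|x|^2=0$, of signature $(k+1,l+1)$. In general, the symmetry $h(-x,-y)=h(x,y)$ makes $U$ a subset of projective space rather than of the sphere, convexity in $y$ produces the $k$ positive squares of the second form, and convexity in $x$ produces the $l$ negative ones.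

\begin{proof}
By (S4), $D_y^2h(x,y)\ge0$ with kernel exactly $\mathbb Ry$. By (S5), $h(x,\cdot)$, extended by $0$ at $0$, is sublinear, so (S1)--(S3) apply to $E_x$. Homogeneity in $x$ gives $E_{cx}=cE_x$ for $c>0$, and $h(-x,y)=h(x,-y)$ gives $E_{-x}=-E_x$. So the condition $z\in E_x$ depends only on the point $[x:z]$.

\emph{Step 1: $E_x$ has interior points.} A convex set without interior points lies in a hyperplane $\{\langle z,y_0\rangle=c\}$, $y_0\ne0$. Then (S1) gives $h(x,y+\tau y_0)=h(x,y)+\tau c$ for all real $\tau$, which contradicts $D_y^2h(x,y)(y_0,y_0)>0$ for $y\notin\mathbb Ry_0$.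

\emph{Step 2: $y\mapsto\nabla_yh(x,y)$ is an injective immersion of $S^k$ onto $\partial E_x$.} The image is $\partial E_x$ by (S1)--(S3). The differential at $y$ is the restriction of $D_y^2h$ to $y^\perp$, which is injective. Suppose that unit vectors $y\ne y'$ have the same image $z$, so that $h(x,y)=\langle z,y\rangle$ and $h(x,y')=\langle z,y'\rangle$. If $y'=-y$, then the maximum and the minimum of $\langle\cdot,y\rangle$ on $E_x$ coincide, against Step 1. Otherwise $h(x,\cdot)=\langle z,\cdot\rangle$ on the segment $[y,y']$, since $\ge$ holds everywhere and $\le$ holds on the segment by convexity. The line through $y$ and $y'$ misses $0$, so the points of the segment are not parallel to $y'-y$, and $D_y^2h(y'-y,y'-y)>0$ there. This is a contradiction.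

\emph{Step 3: an embedded hypersurface.} By Step 2 the map $S^l\times S^k\to S^l\times Y$, $(x,y)\mapsto(x,\nabla_yh(x,y))$, is an injective immersion of a compact manifold, hence an embedding, with image $\{(x,z):z\in\partial E_x\}$. The image is invariant under $(x,z)\mapsto(-x,-z)$, which is the deck transformation of the double covering $S^l\times Y\to\mathbb{RP}^n\setminus P(Y)$, $(x,z)\mapsto[x:z]$. So $B_*=\{[x:z]:x\ne0,\ z\in\partial E_x\}$ is a closed connected embedded submanifold of dimension $k+l=n-1$, diffeomorphic to $(S^l\times S^k)/\pm1$.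

\emph{Step 4: two components.} Let $V=\{[x:z]:x\ne0,\ z\in\operatorname{int}E_x\}$. By (S3) its preimage in $S^l\times Y$ is the open set where $\min_{|y|=1}(h(x,y)-\langle z,y\rangle)>0$. This set projects onto $S^l$ with nonempty convex fibers, so it is connected by Lemma~\ref{lem:conn}. Thus $V$ is open and connected. The preimage of $U$ is closed and bounded, so $U$ is compact, and $U=\overline V$ because each $E_x$ is the closure of its interior. A point $[x:z]$ with $z\in\partial E_x$ is a limit of points $[x:z']$ with $z'\notin E_x$, so $\partial U=B_*$. The complement $\mathbb{RP}^n\setminus U$ is open and contains the connected set $P(Y)$. If $z\notin E_x$ and $e\in E_x$, then $e+\tau(z-e)\notin E_x$ for $\tau\ge1$ by convexity, and the path $[x:e+\tau(z-e)]$, $\tau\in[1,\infty]$, joins $[x:z]$ to $[0:z-e]\in P(Y)$ outside $U$. Hence $\mathbb{RP}^n\setminus B$ has the two components $V$ and $\mathbb{RP}^n\setminus U$.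

\emph{Step 5: the second form.} Let $|x_0|=|y_0|=1$ and $z_0=\nabla_yh(x_0,y_0)$. Use the affine chart $(\xi,z)\leftrightarrow[x_0+\xi:z]$, $\xi\in x_0^\perp\cong\mathbb R^l$. Let $z'$ be the component of $z-z_0$ in $y_0^\perp\cong\mathbb R^k$, and let
\[
\zeta=h(x_0,y_0)+D_xh(x_0,y_0)\xi-\langle z,y_0\rangle .
\]
Then $(\xi,z',\zeta)$ are affine coordinates, centered at $[x_0:z_0]$ because $\langle z_0,y_0\rangle=h(x_0,y_0)$. Since $\nabla_yh$ is homogeneous of degree $0$ in $y$, the hypersurface $B$ is parametrized near this point by $(\xi,\eta)\in x_0^\perp\times y_0^\perp$ through $z=\nabla_yh(x_0+\xi,y_0+\eta)$. Put $\Psi(\xi,\eta)=h(x_0+\xi,y_0+\eta)$. Euler's identity gives $\langle z,y_0+\eta\rangle=\Psi$, and $\langle z,\eta\rangle=D_\eta\Psi\cdot\eta$, so $\langle z,y_0\rangle=\Psi-D_\eta\Psi\cdot\eta$. With all derivatives taken at the origin,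
\begin{align*}
\Psi&=\Psi(0)+\Psi_\xi\xi+\Psi_\eta\eta+\tfrac12\Psi_{\xi\xi}(\xi,\xi)+\Psi_{\xi\eta}(\xi,\eta)+\tfrac12\Psi_{\eta\eta}(\eta,\eta)+O(3),\\
D_\eta\Psi\cdot\eta&=\Psi_\eta\eta+\Psi_{\xi\eta}(\xi,\eta)+\Psi_{\eta\eta}(\eta,\eta)+O(3).
\end{align*}
In the difference the linear term in $\eta$ and the mixed term cancel, and on $B$
\[
\zeta=\tfrac12D_y^2h(\eta,\eta)-\tfrac12D_x^2h(\xi,\xi)+O(3),
\]
with Hessians at $(x_0,y_0)$. The quadratic part has signature $(k,l)$. On $B$ the differential of $(\xi,\eta)\mapsto(\xi,z')$ at the origin has the form $(\xi,\eta)\mapsto(\xi,\Psi_{\xi\eta}\xi+D_y^2h\,\eta)$, and it is invertible because $D_y^2h$ is invertible on $y_0^\perp$. So $B$ is locally a graph $\zeta=\gamma(\xi,z')$ with vanishing $1$-jet and quadratic part of signature $(k,l)$, and a linear change of $(\xi,z')$ gives \eqref{eq:normal}.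

\emph{Step 6: the side.} The graph divides a small neighborhood of $[x_0:z_0]$ into two connected pieces $N_+=\{\zeta>\gamma\}$ and $N_-=\{\zeta<\gamma\}$, each contained in one component of $\mathbb{RP}^n\setminus B$. For small $\tau>0$ the point $\xi=0$, $z=z_0+\tau y_0$ has $z'=0$ and $\zeta=-\tau$, so it lies in $N_-$; it lies outside $U$ because $\langle z,y_0\rangle>h(x_0,y_0)$. Hence $N_-\cap U=\emptyset$. Since $[x_0:z_0]\in\overline V$, the piece $N_+$ meets $V$, so $N_+\subset V$.

\emph{Step 7: subspaces.} Let $P(W)\subset U$ with $\dim W=l+1=p$. Since $U\cap P(Y)=\emptyset$, we have $W\cap Y=0$, so $W$ is the graph of a linear map $\Lambda\colon X\to Y$, and $\Lambda x\in E_x$ for $x\ne0$. This says that $b(x,y)=\langle\Lambda x,y\rangle$ satisfies $b\le h$. Conversely, every bilinear form is $\langle\Lambda x,y\rangle$ for some $\Lambda$, and if $b\le h$ then the projectivized graph of $\Lambda$ lies in $U$.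
\end{proof}

For these domains $L_-=P(Y)$ always exists, and Part 1 reduces to the existence of a bilinear minorant of $h$. In one variable the analogous question has a positive answer: by (S1) every sublinear function has a linear minorant. In two variables there is a simple obstruction. If $\lambda_i>0$ and $\sum\lambda_i\,x_i\otimes y_i=0$ in $X\otimes Y$, then $\sum\lambda_ib(x_i,y_i)=0$ for every bilinear $b$, so $b\le h$ forces $\sum\lambda_ih(x_i,y_i)\ge0$. The opposite inequality is strict and survives small perturbations, which lets us construct $h$ without smoothness or strict convexity and repair these afterwards.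

\begin{lemma}\label{lem:smooth}
Let $h\colon X\times Y\to\mathbb R$ be continuous and sublinear in each variable, with $h(-x,-y)=h(x,y)$. Suppose that there are finitely many $\lambda_i>0$ and nonzero $x_i\in X$, $y_i\in Y$ with
\[
\sum\lambda_i\,x_i\otimes y_i=0,\qquad\sum\lambda_i\,h(x_i,y_i)<0 .
\]
Then there is a function $\tilde h$ that satisfies the hypotheses of Proposition~\ref{prop:hyp} and has no bilinear minorant.
\end{lemma}

\begin{proof}
Averaging over rotations preserves homogeneity and convexity in each variable. Let $\psi_\varepsilon,\psi'_\varepsilon$ be smooth probability densities on $SO(p)$, $SO(q)$ with respect to Haar measure, with supports shrinking to the identity as $\varepsilon\to0$, and put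
\[
h_\varepsilon(x,y)=\bar h_\varepsilon(x,y)+\varepsilon|x||y|,\qquad \bar h_\varepsilon(x,y)=\iint h(\alpha x,\beta y)\,\psi_\varepsilon(\alpha)\psi'_\varepsilon(\beta)\,d\alpha\,d\beta .
\]
The function $\bar h_\varepsilon$ is sublinear in each variable and invariant under $(x,y)\mapsto(-x,-y)$, as an average of such functions. Fix unit vectors $x^0,y^0$. Haar measure on a compact group is invariant under right translations, so for $(\alpha',\beta')\in SO(p)\times SO(q)$
\[
\bar h_\varepsilon(\alpha'x^0,\beta'y^0)=\iint h(\alpha x^0,\beta y^0)\,\psi_\varepsilon(\alpha\alpha'^{-1})\,\psi'_\varepsilon(\beta\beta'^{-1})\,d\alpha\,d\beta ,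
\]
which is smooth in $(\alpha',\beta')$. The map $(\alpha',\beta')\mapsto(\alpha'x^0,\beta'y^0)$ is a surjective submersion onto $S^l\times S^k$ and so has smooth local sections. Hence $\bar h_\varepsilon$ is smooth on $S^l\times S^k$ and, by homogeneity, for $x,y\ne0$. Its Hessians in $x$ and in $y$ are nonnegative by convexity. The Hessian in $x$ of $|x||y|$ is $|y|/|x|$ times the identity on $x^\perp$, and symmetrically in $y$, so $h_\varepsilon$ satisfies the hypotheses of Proposition~\ref{prop:hyp}. Since $h$ is uniformly continuous on $S^l\times S^k$, $h_\varepsilon\to h$ uniformly there, and $\sum\lambda_ih_\varepsilon(x_i,y_i)<0$ for small $\varepsilon$. For such $\varepsilon$ a bilinear $b\le h_\varepsilon$ would give $0=\sum\lambda_ib(x_i,y_i)\le\sum\lambda_ih_\varepsilon(x_i,y_i)<0$.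
\end{proof}

Not every relation can serve. If all $y_i$ equal one vector $y$, the relation reads $\sum\lambda_ix_i=0$, and sublinearity in $x$ gives $\sum\lambda_ih(x_i,y)\ge h(0,y)=0$. We need a relation among rank-one tensors that are isolated from each other, so that the values of $h$ at them can be prescribed independently.

\section{Six rank-one tensors}\label{sec:six}

From now on $p,q\ge3$. Identify $x\otimes y\in\mathbb R^3\otimes\mathbb R^3$ with the matrix $xy^T$. The relation comes from writing the identity matrix in two bases: $I=\sum_jE_{jj}=\sum_jgE_{jj}g^{-1}$, where $E_{jj}=e_je_j^T$. Let $J$ be the all-ones $3\times3$ matrix, $\mathbf 1=(1,1,1)^T$, and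
\[
g=I+J,\qquad g^{-1}=I-\tfrac14J ;
\]
the second formula follows from $J^2=3J$. Both $g$ and $g^{-1}$ have the following properties.
\begin{itemize}
\item[(G1)] The matrix is symmetric and commutes with permutation matrices.
\item[(G2)] All entries are nonzero: they are $2,1$ for $g$ and $\frac34,-\frac14$ for $g^{-1}$.
\item[(G3)] The matrix of reciprocals of the entries is invertible. For $g$ it is $J-\frac12I$, with eigenvalues $\frac52,-\frac12,-\frac12$; for $g^{-1}$ it is $-4J+\frac{16}3I$, with eigenvalues $-\frac{20}3,\frac{16}3,\frac{16}3$.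
\end{itemize}
For $j=1,2,3$ put
\[
\tilde x_j=\tilde y_j=e_j,\qquad\tilde x_{3+j}=ge_j=e_j+\mathbf 1,\qquad\tilde y_{3+j}=-g^{-1}e_j=\tfrac14\mathbf 1-e_j .
\]
Then $\tilde x_{3+j}\tilde y_{3+j}^T=-gE_{jj}g^{-1}$, so $\sum_{i=1}^6\tilde x_i\otimes\tilde y_i=I-I=0$. Embed $\mathbb R^3$ in $X$ and in $Y$ as coordinate subspaces, and put $x_i=\tilde x_i/|\tilde x_i|$, $y_i=\tilde y_i/|\tilde y_i|$, $\lambda_i=|\tilde x_i||\tilde y_i|$. Then
\begin{equation}\label{eq:relation}
\sum_{i=1}^6\lambda_i\,x_i\otimes y_i=0,\qquad\lambda_i>0,\quad|x_i|=|y_i|=1 .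
\end{equation}
Let $S\subset X\otimes Y$ be the span of the six tensors. It lies in $\mathbb R^3\otimes\mathbb R^3$ and consists of the matrices $M=-\operatorname{diag}(d)+g\operatorname{diag}(\mu)g^{-1}$ with $d,\mu\in\mathbb R^3$. Multiplying by $g$ on the right gives
\begin{equation}\label{eq:Mg}
(Mg)_{ab}=(\mu_b-d_a)\,g_{ab},\qquad a,b\in\{1,2,3\}.
\end{equation}

\begin{lemma}\label{lem:six}
\begin{itemize}
\item[(C1)] Any three of the $x_i$ are linearly independent, and so are any three of the $y_i$.
\item[(C2)] If $0\ne x\otimes y\in S$, then $x\in\mathbb Rx_i$ and $y\in\mathbb Ry_i$ for some $i$.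
\item[(C3)] If $u\in X$, $w\in Y$ and $u\otimes y_i+x_i\otimes w\in S$, then $u\in\mathbb Rx_i$ and $w\in\mathbb Ry_i$.
\end{itemize}
\end{lemma}

Property (C2) says that $S$ meets the cone of rank-one tensors only in the six lines $\mathbb R\,x_i\otimes y_i$. The tangent space of this cone at $x_i\otimes y_i$ is $X\otimes y_i+x_i\otimes Y$, so (C3) says that $S$ meets the tangent space only in the same line.

\begin{proof}
(C1) For $a\ne b$ the determinant $\det(e_a,e_b,ge_c)$ is, up to sign, an entry of $g$. For $b\ne c$, $\det(e_a,ge_b,ge_c)=\det g\cdot\det(g^{-1}e_a,e_b,e_c)$ is, up to sign, $\det g$ times an entry of $g^{-1}$. The two remaining triples have determinants $1$ and $\det g$. All are nonzero by (G2). For the $y_i$ exchange $g$ and $g^{-1}$.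

(C2) The column space $\mathbb Rx$ and the row space $\mathbb Ry$ of $xy^T$ lie in $\mathbb R^3$, so $x,y\in\mathbb R^3$. Put $\hat y=gy$. For $M=xy^T$, \eqref{eq:Mg} reads $(\mu_b-d_a)g_{ab}=x_a\hat y_b$, where $x_a$ denotes a coordinate of $x$. If all coordinates of $x$ and $\hat y$ are nonzero, then
\[
\frac1{g_{ab}}=\frac1{x_a}\cdot\frac{\mu_b}{\hat y_b}-\frac{d_a}{x_a}\cdot\frac1{\hat y_b},
\]
and the matrix of reciprocals has rank at most $2$, against (G3). If $x_a=0$ for some $a$, then $\mu_b=d_a$ for all $b$ by (G2). So $\operatorname{diag}(\mu)$ is scalar, and $M$ is diagonal of rank one, a multiple of some $E_{jj}$; thus $x,y\in\mathbb Re_j$. If $\hat y_b=0$ for some $b$, then $d_a=\mu_b$ for all $a$. So $\operatorname{diag}(d)$ is scalar, $g^{-1}Mg$ is diagonal of rank one, and $M$ is a multiple of some $gE_{jj}g^{-1}$; thus $x\in\mathbb Rge_j$ and $y\in\mathbb Rg^{-1}e_j$.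

(C3) Projecting the first factor onto the orthogonal complement of $\mathbb R^3$ in $X$ kills $S$ and $x_i\otimes w$, so $u\in\mathbb R^3$; in the same way $w\in\mathbb R^3$. Let first $i\le3$. Conjugation by a permutation matrix preserves $S$ by (G1), so we may take $i=1$ and $M=ue_1^T+e_1w^T$. For $a=2,3$ row $a$ of $Mg$ has entries $u_ag_{1b}$, and \eqref{eq:Mg} gives
\begin{equation}\label{eq:mu}
\mu_b=d_a+u_a\,g_{1b}/g_{ab}\qquad(a=2,3;\ b=1,2,3).
\end{equation}
Subtracting the two expressions for $\mu_b$ and dividing by $g_{1b}$, we get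
\[
(d_3-d_2)\frac1{g_{1b}}-u_2\frac1{g_{2b}}+u_3\frac1{g_{3b}}=0\qquad(b=1,2,3).
\]
This is a linear relation among the rows of the matrix of reciprocals, so $u_2=u_3=0$ by (G3). Then \eqref{eq:mu} gives $\mu_b=d_2$ for all $b$, so $M=u_1E_{11}+e_1w^T$ is diagonal and $w_2=w_3=0$.

Let $i=3+j$. The map $M\mapsto g^{-1}Mg$ sends $xy^T$ to $(g^{-1}x)(gy)^T$. It takes $S$ to the space defined in the same way with $g^{-1}$ in place of $g$, while $g^{-1}x_i$ and $gy_i$ are nonzero multiples of $e_j$. The argument for $i\le3$ used only (G1)--(G3), which hold for $g^{-1}$. It gives $g^{-1}u\in\mathbb Re_j$ and $gw\in\mathbb Re_j$, that is, $u\in\mathbb Rx_i$ and $w\in\mathbb Ry_i$.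
\end{proof}

\begin{remark}\label{rem:2x2}
No such configuration exists in $\mathbb R^2\otimes\mathbb R^2$. Let $S$ be spanned by linearly dependent, pairwise non-proportional $2\times2$ matrices of rank one. The determinant is a quadratic form on $S$ that vanishes on them. If $\dim S=2$, it has at least three isotropic lines and so vanishes identically. If $\dim S\ge3$, it is either semidefinite, and then its zero set is a subspace that spans $S$, or indefinite in at least three variables. In every case $S$ contains infinitely many lines of rank-one matrices, and (C2) fails.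
\end{remark}

\section{A separately sublinear function that is negative at the six points}\label{sec:h}

\subsection{The shape of the function}

Let $\pi$ be the orthogonal projection of $X\otimes Y$ onto $S^\perp$, and put
\[
N(x,y)=|\pi(x\otimes y)| .
\]
This is the norm of a bilinear map, so it is sublinear in each variable. It vanishes at the six points $(x_i,y_i)$, so a large multiple of $N$ costs nothing there, while by (C2) the function $N(\cdot,y)$ is a Euclidean norm on $X$ whenever $y\notin\bigcup\mathbb Ry_i$. We therefore look for $h$ in the form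
\begin{equation}\label{eq:h}
h(x,y)=K\,N(x,y)+|x||y|-2\,\omega(x,y),\qquad\omega(x_i,y_i)=1,
\end{equation}
with $K$ so large that the convexity of $KN$ absorbs the second derivatives of $\omega$. Then $h(x_i,y_i)=-1$. The difficulty lies near the slices $y=\pm y_i$ and $x=\pm x_i$, where $N$ degenerates.

For $1\le i\le6$ write
\[
x=t_ix_i+u_i,\quad u_i\perp x_i,\qquad y=s_iy_i+w_i,\quad w_i\perp y_i,
\]
so that $t_i,u_i$ are linear in $x$ and $s_i,w_i$ are linear in $y$. For $x,y\ne0$ let $\theta_i=|u_i|/|x|$ and $\varphi_i=|w_i|/|y|$; these are the sines of the angles to the lines $\mathbb Rx_i$ and $\mathbb Ry_i$. By (C1) we can fix $0<r<\frac18$ with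
\begin{equation}\label{eq:r}
|u_i(x_j)|\ge8r,\qquad|w_i(y_j)|\ge8r\qquad(i\ne j).
\end{equation}
Let $\chi,\kappa\colon[0,\infty]\to[0,1]$ be smooth, with $\chi=1$ and $\kappa=0$ on $[0,1]$, and $\chi=0$ and $\kappa=1$ on $[2,\infty]$. Put $\sigma_i(x)=\chi(\theta_i/r)$ and $\rho_i(y)=\chi(\varphi_i/r)$; these functions cut off to narrow double cones around $\mathbb Rx_i$ and $\mathbb Ry_i$.

\emph{The first guess fails.} The natural choice $\omega=\sum t_js_j\sigma_j\rho_j$ is supported near the six points. Consider the slice $y=y_i$. There $\omega=t_i\sigma_i$ by \eqref{eq:r}, and $N(x,y_i)=|\pi(u_i\otimes y_i)|$ depends only on $u_i$. Along the ray $x=x_i+\tau\hat u$, $\tau\ge0$, with a unit vector $\hat u\perp x_i$, the term $KN$ is linear in $\tau$. So convexity of $h$ requires that of $\sqrt{1+\tau^2}-2\sigma_i$, whatever $K$ is. This function equals $\sqrt{1+\tau^2}$ for large $\tau$, and its tangent line at a large $\tau_1$ takes the value $1/\sqrt{1+\tau_1^2}>0$ at $\tau=0$, where the function equals $-1$. A convex function lies above its tangent lines, so $h(\cdot,y_i)$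 is not convex.

\emph{The slice $y=y_i$.} The term $KN(\cdot,y_i)$ is linear on each half-plane $\{tx_i+\tau\hat u:\tau\ge0\}$ and gives no help there. We therefore make $\omega(\cdot,y_i)$ linear on these half-planes too, with no cutoff in $x$: we take $\omega(x,y_i)=t_i+A_i(u_i)$, where $A_i$ is $1$-homogeneous on $x_i^\perp$ and smooth off $0$. Then
\[
h(x,y_i)=\big(K|\pi(u_i\otimes y_i)|-2A_i(u_i)\big)+|x|-2t_i
\]
is convex for large $K$. Indeed, $u\mapsto\pi(u\otimes y_i)$ is injective on $x_i^\perp$ by (C3), so the Hessian of its norm at $u\neq0$ in a direction $v$ is at least $c|v_\perp|^2/|u|$, where $v_\perp$ is the component of $v$ orthogonal to $u$ (see \eqref{eq:HessN} below), while $|D^2A_i(u)(v,v)|\le C|v_\perp|^2/|u|$ by (S4) and homogeneity. The proof of Proposition~\ref{prop:convex} extends this estimate to $y$ near $y_i$.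

\emph{Why $A_i$ is needed.} The slice computation suggests a term $s_i\rho_i\,(t_i+A_i(u_i))$ for $y$ near $\pm y_i$ and all $x$, and symmetrically a term $t_j\sigma_j\,(s_j+A_j'(w_j))$ for $x$ near $\pm x_j$ and all $y$. These strips cross. On the slice $y=y_i$ the second term with $j\ne i$ contains the cutoff $\sigma_j(x)$, which has no place in the form $t_i+A_i(u_i)$. It disappears exactly when $s_j+A_j'(w_j)$ vanishes at $y_i$. This dictates the conditions \eqref{eq:A} below. They cannot be met by a linear $A_i$: the linear function $t_i+A_i(u_i)$ would vanish at five vectors $x_j$ that span $\mathbb R^3$ and equal $1$ at $x_i\in\mathbb R^3$.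

\emph{The crossing $j=i$.} Both strips contain the term $t_is_i$. It must be counted once, so its cutoff is $\rho_i+\sigma_i-\rho_i\sigma_i$, which equals $1$ as soon as $\rho_i=1$ or $\sigma_i=1$. Finally, for $y$ close to $y_i$ but not on the line $\mathbb Ry_i$, the function $N(\cdot,y)$ is smooth at $x_i$, with second derivatives bounded near $x_i$, while those of $A_i(u_i)$ may grow like $1/|u_i|$. So $A_i(u_i)$ has to be switched off where $\theta_i\le\varphi_i$, which is done by a factor $\kappa(\theta_i/\varphi_i)$, and symmetrically for $A_i'$.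

\subsection{Definition}

Fix $i$. By (C1) the five vectors $u_i(x_j)$, $j\ne i$, are nonzero and pairwise non-proportional, since a relation between two of them is a relation among $x_i$ and two other vectors. So the ten points $\pm\hat u_j$, $\hat u_j=u_i(x_j)/|u_i(x_j)|$, of the unit sphere of $x_i^\perp$ are distinct. Let $\beta_j$ be a smooth function on this sphere that equals $1$ at $\hat u_j$ and $0$ at the other nine points. Put $A_i(0)=0$ and
\[
A_i(u)=-|u|\sum_{j\ne i}\frac{t_i(x_j)}{|u_i(x_j)|}\Big(\beta_j\Big(\frac u{|u|}\Big)-\beta_j\Big(-\frac u{|u|}\Big)\Big)\qquad(u\ne0),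
\]
and define $A_i'$ on $y_i^\perp$ in the same way from the $y_j$. The functions $A_i,A_i'$ are odd, $1$-homogeneous, smooth off $0$, and
\begin{equation}\label{eq:A}
t_i(x_j)+A_i(u_i(x_j))=0,\qquad s_i(y_j)+A_i'(w_i(y_j))=0\qquad(j\ne i).
\end{equation}
For $x,y\ne0$ put $\omega=\sum_{i=1}^6\omega_i$ with
\begin{equation}\label{eq:omega}
\omega_i=t_is_i\,(\rho_i+\sigma_i-\rho_i\sigma_i)+A_i(u_i)\,s_i\,\rho_i\,\kappa\Big(\frac{\theta_i}{\varphi_i}\Big)+A_i'(w_i)\,t_i\,\sigma_i\,\kappa\Big(\frac{\varphi_i}{\theta_i}\Big).
\end{equation}
Here a positive number divided by $0$ is $\infty$, and if $\theta_i=\varphi_i=0$ the last two terms are $0$. Put $\omega=0$ if $x=0$ or $y=0$, and define $h$ by \eqref{eq:h}. The definition is symmetric under the exchange of $X$ and $Y$.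

\begin{lemma}\label{lem:omega}
The function $\omega$ is continuous on $X\times Y$, $1$-homogeneous in each variable, and satisfies $\omega(-x,-y)=\omega(x,y)$ and $\omega(x_i,y_i)=1$. It is smooth on the open set $\mathcal O=\{(x,y):x\ne0,\ y\notin\bigcup_j\mathbb Ry_j\}$.
\end{lemma}

\begin{proof}
The functions $\theta_i,\varphi_i$ are even and homogeneous of degree $0$, and $t_i$, $s_i$, $A_i(u_i)$, $A_i'(w_i)$ are odd and $1$-homogeneous. This gives homogeneity and symmetry. For $x,y\ne0$ the ratios in \eqref{eq:omega} are continuous with values in $[0,\infty]$ except where $\theta_i=\varphi_i=0$, and near such points $|A_i(u_i)|\le C|u_i|$ and $|A_i'(w_i)|\le C|w_i|$ make the last two terms tend to $0$. At $x=0$ or $y=0$ continuity follows from $|\omega|\le C|x||y|$. At $(x_i,y_i)$ we have $t_i=s_i=\rho_i=\sigma_i=1$ and $u_i=w_i=0$, so $\omega_i=1$; for $j\ne i$, \eqref{eq:r} gives $\sigma_j(x_i)=\rho_j(y_i)=0$, so $\omega_j=0$.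

On $\mathcal O$ all $w_i$ are nonzero, so $\varphi_i>0$, and $\varphi_i,\rho_i,A_i'(w_i)$ are smooth. Where $u_i\ne0$, all factors of $\omega_i$ are smooth. Near a point of $\mathcal O$ with $u_i=0$ we have $\theta_i<r$ and $\theta_i<\varphi_i/2$, so $\sigma_i=1$, $\kappa(\theta_i/\varphi_i)=0$, $\kappa(\varphi_i/\theta_i)=1$ and $\omega_i=t_i(s_i+A_i'(w_i))$.
\end{proof}

\subsection{Convexity}

\begin{proposition}\label{prop:convex}
For $K$ large, $h$ is convex in $x$ for each $y$ and convex in $y$ for each $x$.
\end{proposition}

\begin{proof}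
The construction and (C1)--(C3) are symmetric in $X$ and $Y$, so we show that $h$ is convex in $x$ for all $K$ above some bound, and at the end take $K$ above the bounds for both variables.

\emph{Reductions.} A pointwise limit of convex functions is convex, so by continuity and homogeneity it suffices to treat $|y|=1$, $y\notin\bigcup\mathbb Ry_i$. For such $y$ the linear map $T_yx=\pi(x\otimes y)$ is injective by (C2), so $h(\cdot,y)$ is smooth off $0$ by Lemma~\ref{lem:omega}. By (S4), (S5) and homogeneity it suffices to show $D_x^2h(v,v)\ge0$ for $|x|=|v|=1$, $v\perp x$. The Hessian of the Euclidean norm at $a\ne0$ in the direction $a'$ is $|a\wedge a'|^2/|a|^3$, where $|a\wedge a'|^2=|a|^2|a'|^2-\langle a,a'\rangle^2$. Hence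
\begin{equation}\label{eq:HessN}
D_x^2N(v,v)=\frac{|T_yx\wedge T_yv|^2}{|T_yx|^3},\qquad D_x^2\big(|x||y|\big)(v,v)=1 .
\end{equation}
The letters $C,C_0,C_1,c_0,c_1,c_2,\delta,r_1$ denote positive constants that do not depend on $K,x,y,v$. We first study $y$ near one of the lines $\mathbb Ry_i$, where $T_y$ degenerates.

\emph{Step 1: lower bound for $D_x^2N$ near $y_i$.} Fix $i$, drop this index in $t,u,\theta,\sigma,s,w,\varphi$, and let $0<\varphi<1$. Since $h(x,-y)=h(-x,y)$, we may assume $s>0$. Write $y=sy_i+\varphi\hat w$ with $|\hat w|=1$, $\hat w\perp y_i$, $s=\sqrt{1-\varphi^2}$. Because $\pi(x_i\otimes y_i)=0$,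
\[
T_yx=M(\varphi t,u),\qquad M(\tau,u)=\tau\,\pi(x_i\otimes\hat w)+\pi(u\otimes y),\qquad M\colon\mathbb R\oplus x_i^\perp\to S^\perp .
\]
So $T_y$ contracts the direction $x_i$ by the factor $\varphi$, and the point is that nothing else degenerates. The map $M$ depends continuously on $(\varphi,\hat w)$, including $\varphi=0$. For $\varphi=0$ it is injective by (C3): if $\tau x_i\otimes\hat w+u\otimes y_i\in S$, then $u\in\mathbb Rx_i\cap x_i^\perp=0$ and $\tau\hat w\in\mathbb Ry_i\cap y_i^\perp=0$. The unit vectors $\hat w$ form a compact set, so there are $0<r_1\le r$ and $\delta>0$, valid for all six $i$, with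
\[
\delta|a|\le|Ma|\le\delta^{-1}|a|\qquad\text{for all }a\in\mathbb R\oplus x_i^\perp,\ \varphi\le r_1,\ \hat w .
\]
Note that $r_1^2\le\frac12$. Let $0<\varphi<r_1$. Write $v=t'x_i+v'$ with $v'\perp x_i$, and let $v_\perp$ be the component of $v'$ orthogonal to $u$ (with $v_\perp=v'$ if $u=0$), so that $|u\wedge v'|=|u||v_\perp|$. From $x\wedge v=x_i\wedge(tv'-t'u)+u\wedge v'$, a sum of orthogonal bivectors, we get $1=|tv'-t'u|^2+|u\wedge v'|^2$. The same expansion for $a=(\varphi t,u)$ and $a'=(\varphi t',v')$ gives
\[
|a\wedge a'|^2=\varphi^2|tv'-t'u|^2+|u\wedge v'|^2=\varphi^2+(1-\varphi^2)|u\wedge v'|^2\ge\tfrac12\big(\varphi^2+|u|^2|v_\perp|^2\big).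
\]
The restriction of $M$ to the plane of $a,a'$ multiplies areas by the product of its two singular values, so $|Ma\wedge Ma'|\ge\delta^2|a\wedge a'|$. Also $|Ma|^2\le\delta^{-2}(\varphi^2+|u|^2)$. By \eqref{eq:HessN},
\[
D_x^2N(v,v)\ge c_1\,\frac{\varphi^2+|u|^2|v_\perp|^2}{(\varphi^2+|u|^2)^{3/2}},\qquad c_1=\tfrac12\delta^7 .
\]
If $|u|\le2\varphi$, the denominator is at most $(5\varphi^2)^{3/2}$. If $|u|>2\varphi$, it is at most $(\frac54)^{3/2}|u|^3$, and $\varphi^2/|u|^3\ge\varphi^2$ because $|u|\le1$. Therefore
\begin{equation}\label{eq:lower}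
D_x^2N(v,v)\ge\begin{cases}c_2/\varphi,&|u|\le2\varphi,\\[2pt] c_2\big(\varphi^2+|v_\perp|^2/|u|\big),&|u|>2\varphi.\end{cases}
\end{equation}

\emph{Step 2: the form of $\omega$ near $y_i$.} Keep $0<\varphi<r_1$ and $s>0$. Then $\rho_i(y)=1$. Since $0<s\le1$, $|y-y_i|^2=2-2s\le2(1-s^2)=2\varphi^2$. On the closed ball of radius $2r$ about $y_i$, which contains $y$, we have $|w_j|\ge8r-2r=6r$ for $j\ne i$ by \eqref{eq:r}. So $\rho_j(y)=0$. Where $\sigma_j(x)\ne0$ we have $\theta_j\le2r$, hence $\varphi_j/\theta_j\ge3$ and $\kappa(\varphi_j/\theta_j)=1$. Thus for all $x\ne0$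
\begin{equation}\label{eq:near}
\omega=ts+s\,A_i(u)\,\kappa\Big(\frac\theta\varphi\Big)+A_i'(w)\,t\,\sigma\,\kappa\Big(\frac\varphi\theta\Big)+\sum_{j\ne i}t_j\sigma_j\,\Delta_j(y),\qquad\Delta_j=s_j+A_j'(w_j).
\end{equation}
This is where \eqref{eq:A} is used: $\Delta_j(y_i)=0$, and $\Delta_j$ is smooth on the ball, so $|\Delta_j(y)|\le C|y-y_i|\le C\sqrt2\,\varphi$.

\emph{Step 3: upper bound for $D_x^2\omega$ near $y_i$.} At $|x|=1$ we have $\theta=|u|$, and for $u\ne0$ the function $\theta(x)=|u|/|x|$ satisfies $|D\theta|\le C$, $|D^2\theta|\le C/|u|$. By homogeneity $|A_i|\le C|u|$, $|DA_i|\le C$, $|D^2A_i|\le C/|u|$. We treat the four terms of \eqref{eq:near} in turn.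

The first term is linear in $x$ and contributes $0$.

The second term vanishes near a point with $|u|<\varphi$. For $\varphi\le|u|\le2\varphi$ the function $\theta/\varphi$ has first and second derivatives $O(\varphi^{-1})$ and $O(\varphi^{-2})$, and by the chain rule so does $\kappa(\theta/\varphi)$. Since $A_i$, $DA_i$, $D^2A_i$ are $O(\varphi)$, $O(1)$, $O(\varphi^{-1})$ in this range, the product rule bounds the second derivative by $O(\varphi)O(\varphi^{-2})+O(1)O(\varphi^{-1})+O(\varphi^{-1})=O(\varphi^{-1})$. Near a point with $|u|>2\varphi$ the term equals $sA_i(u)$, and (S4) gives $|D^2A_i(u)(v',v')|=|D^2A_i(u)(v_\perp,v_\perp)|\le C|v_\perp|^2/|u|$.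

The third term vanishes near a point with $|u|>\varphi$. Near a point with $|u|\le\varphi$ we have $\theta<r$ and $\sigma=1$. Near a point with $|u|<\varphi/2$ the term equals $A_i'(w)t$, which is linear in $x$. For $\varphi/2\le|u|\le\varphi$, the formulas $D(1/\theta)=-\theta^{-2}D\theta$ and $D^2(1/\theta)=-\theta^{-2}D^2\theta+2\theta^{-3}D\theta\otimes D\theta$ show that $\varphi/\theta$ has first and second derivatives $O(\varphi^{-1})$ and $O(\varphi^{-2})$. So $t\,\kappa(\varphi/\theta)$ has second derivative $O(\varphi^{-2})$, and $|A_i'(w)|\le C\varphi$ makes the contribution $O(\varphi^{-1})$.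

The functions $t_j\sigma_j$ are smooth on $X\setminus0$, so their second derivatives are bounded on the unit sphere, and the last sum contributes $O(\varphi)$. Since $\varphi<1/\varphi$, altogether
\begin{equation}\label{eq:upper}
2\,|D_x^2\omega(v,v)|\le\begin{cases}C_1/\varphi,&|u|\le2\varphi,\\[2pt] C_1\big(\varphi+|v_\perp|^2/|u|\big),&|u|>2\varphi.\end{cases}
\end{equation}

\emph{Step 4: conclusion near $y_i$.} Combine \eqref{eq:HessN}, \eqref{eq:lower} and \eqref{eq:upper}. If $|u|\le2\varphi$, then $D_x^2h(v,v)\ge(Kc_2-C_1)/\varphi+1>0$ when $Kc_2\ge C_1$. If $|u|>2\varphi$, then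
\[
D_x^2h(v,v)\ge(Kc_2-C_1)\frac{|v_\perp|^2}{|u|}+\big(Kc_2\varphi^2-C_1\varphi+1\big).
\]
For $v_\perp=0$ the gain $Kc_2\varphi^2$ from $N$ alone does not dominate the loss $C_1\varphi$ as $\varphi\to0$; the summand $1$, which comes from $|x||y|$, fills the gap. The quadratic polynomial in $\varphi$ is nonnegative when its discriminant $C_1^2-4Kc_2$ is nonpositive. So $D_x^2h(v,v)\ge0$ once $Kc_2\ge C_1$ and $4Kc_2\ge C_1^2$.

\emph{Step 5: $y$ away from the six lines.} The triples $(x,v,y)$ of unit vectors with $v\perp x$ and $\varphi_i(y)\ge r_1$ for all $i$ form a compact set. On it $T_y$ is injective, so the continuous function \eqref{eq:HessN} is positive and $D_x^2N(v,v)\ge c_0$. The pairs $(x,y)$ range over a compact subset of $\mathcal O$, so $2|D_x^2\omega(v,v)|\le C_0$ by Lemma~\ref{lem:omega}. Hence $D_x^2h(v,v)\ge Kc_0+1-C_0>0$ for $K\ge C_0/c_0$.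
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

Let $k,l\ge2$, so $p,q\ge3$, and let $K$ be as in Proposition~\ref{prop:convex}. By that proposition and Lemma~\ref{lem:omega}, $h$ is continuous, sublinear in each variable, invariant under $(x,y)\mapsto(-x,-y)$, and $h(x_i,y_i)=-1$. With \eqref{eq:relation} the hypotheses of Lemma~\ref{lem:smooth} hold, since $\sum\lambda_ih(x_i,y_i)=-\sum\lambda_i<0$. The resulting function $\tilde h$ has no bilinear minorant, and Proposition~\ref{prop:hyp} gives a hypersurface $B$ of type $(k,l)$ whose domain contains no $l$-dimensional projective subspace.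

Apply this with $k$ and $l$ interchanged. We obtain a hypersurface $B$ of type $(l,k)$ whose domain $V$ contains no $k$-dimensional projective subspace. By Lemma~\ref{lem:swap}, $U=\overline{\mathbb{RP}^n\setminus V}$ is a domain bounded by $B$ regarded as a hypersurface of type $(k,l)$, and $\mathbb{RP}^n\setminus U=\operatorname{int}V$ contains no $k$-dimensional projective subspace. So every such subspace meets $U$.

In either example, let $\tilde h$ be the function that defines $B$. The hypotheses of Proposition~\ref{prop:hyp} are preserved by convex combinations, so they hold for $h_\tau=(1-\tau)\tilde h+\tau|x||y|$, $\tau\in[0,1]$. The maps $(x,y)\mapsto[x:\nabla_yh_\tau(x,y)]$ depend smoothly on $\tau$, and their images form a path of embedded hyperbolic hypersurfaces of the same type from $B$ to the quadric $|z|=|x|$. \qed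

\begin{thebibliography}{1}

\bibitem{KN}
A.~Khovanskii and D.~Novikov,
\emph{On affine hypersurfaces with everywhere nondegenerate Second Quadratic Form},
arXiv:math/0203202 (2002).

\end{thebibliography}
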